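\title{The p-capacity of two distant sets in high-dimensional critical percolation}

\begin{abstract}
In critical bond percolation on $\mathbb Z^d$ in high dimensions, the p-capacity of a finite set $A$ is the limit, as $|z|\to\infty$, of the probability that $z$ is connected to $A$ divided by the probability that $z$ is connected to the origin. We prove that for finite sets $A$ and $B$ the deficit $\operatorname{pCap}(A)+\operatorname{pCap}(B)-\operatorname{pCap}(A\cup(z+B))$ is asymptotic to $\operatorname{pCap}(A)\operatorname{pCap}(B)\,\tau_\infty(z)$, where $\tau_\infty(z)$ is the probability that $z$ belongs to the incipient infinite cluster rooted at the origin. The main tool is a ratio limit theorem for the probabilities of connecting a distant point to two finite sets, uniform over a class of sparse obstacles. As consequences, we obtain the asymptotic probability that two distant finite sets are connected, and we show that the incipient infinite cluster rooted at a distant point and conditioned to contain the origin looks locally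 like the one rooted at the origin.
\end{abstract}

\section{Introduction}

\subsection{The model and four known facts}

We consider Bernoulli bond percolation on $\mathbb Z^d$ at its critical parameter $p=p_c$: every edge is open with probability $p$, independently of the others. The graph is either the nearest-neighbor graph with $d>10$, or a spread-out graph with $d>6$, in which two vertices are joined by an edge when their distance is smaller than a fixed, sufficiently large constant. In both cases $d\ge7$. We write $\mathbb P$ for the law of the configuration, $|\cdot|$ for the Euclidean norm, $\mathcal C(z)$ for the open cluster of $z$, and $z\leftrightarrow A$ for the event that an open path joins $z$ to the set $A$. The two-point function is $\tau(z)=\mathbb P(0\leftrightarrow z)$. It is known that, for some constant $a_d>0$,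
\begin{equation}\label{eq:twopoint}
\tau(z)\sim a_d|z|^{2-d}\qquad(|z|\to\infty).
\end{equation}
We also take the following facts as known.
\begin{itemize}
\item[(F1)] For every finite $A\subset\mathbb Z^d$ the limit
\[
\operatorname{pCap}(A)=\lim_{|z|\to\infty}\frac{\mathbb P(z\leftrightarrow A)}{\tau(z)}
\]
exists. It is called the \emph{p-capacity} of $A$. It is translation invariant, equals $1$ for a single point, and is increasing under inclusion.
\item[(F2)] As $|w|\to\infty$, the cluster $\mathcal C(x)$ conditioned on $\{x\leftrightarrow w\}$ converges in law; that is, the law of its intersection with each finite set converges. The limit $\mathcal C_\infty(x)$ is the \emph{incipient infinite cluster} (IIC) rooted at $x$.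
\item[(F3)] Let $\tau_\infty(z)=\mathbb P(z\in\mathcal C_\infty(0))$. There are constants $0<c\le C$ such that $c|z|^{4-d}\le\tau_\infty(z)\le C|z|^{4-d}$ for all $z\ne0$.
\item[(F4)] For every finite $A$ and every $z$,
\[
\mathbb P(\mathcal C_\infty(z)\cap A\neq\emptyset)=\operatorname{pCap}(A)+\operatorname{pCap}(\{z\})-\operatorname{pCap}(A\cup\{z\}).
\]
\end{itemize}
The p-capacity measures how much easier it is, for a distant point, to connect to $A$ than to a single point. For nonempty $A$ it lies between $1$, by monotonicity, and $|A|$, by the union bound and \eqref{eq:twopoint}; and $\operatorname{pCap}(\emptyset)=0$.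

\subsection{The deficit of subadditivity}

For finite $A,B\subset\mathbb Z^d$ and $z\in\mathbb Z^d$ put
\[
\chi_{A,B}(z)=\operatorname{pCap}(A)+\operatorname{pCap}(B)-\operatorname{pCap}(A\cup(z+B)).
\]
Apply (F1) to each term of $\mathbb P(w\leftrightarrow A)+\mathbb P(w\leftrightarrow z+B)-\mathbb P(w\leftrightarrow A\cup(z+B))$, and use $\operatorname{pCap}(z+B)=\operatorname{pCap}(B)$. This gives
\begin{equation}\label{eq:chilimit}
\chi_{A,B}(z)=\lim_{|w|\to\infty}\frac{\mathbb P(w\leftrightarrow A,\ w\leftrightarrow z+B)}{\tau(w)}.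
\end{equation}
Thus $\chi_{A,B}(z)$ is nonnegative and increasing in $A$ and in $B$, and it measures the chance that one cluster coming from far away hits both sets. For single points it is explicit. By (F4) with root $0$ we have $\tau_\infty(y)=2-\operatorname{pCap}(\{0,y\})$, so translation invariance gives
\begin{equation}\label{eq:chipoints}
\chi_{\{a\},\{b\}}(z)=\tau_\infty(z+b-a),\qquad \tau_\infty(-y)=\tau_\infty(y).
\end{equation}

What should one expect for general $A$ and $B$ as $|z|\to\infty$? A cluster that contains $w$, $0$ and $z$ contains three disjoint arms from a branch point $x$ to these three points, and such a tree has weight $\tau(w-x)\tau(x)\tau(x-z)$. Dividing by $\tau(w)$ and letting $w\to\infty$ leaves $\sum_x\tau(x)\tau(x-z)$, which is of order $|z|^{4-d}$, in agreement with (F3). Branch points within distance $R$ of $0$ or of $z$ contribute only $C_R|z|^{2-d}$ to this sum. So the branch point is typically far from both targets, each arm reaches its target from afar, and (F1) suggests that replacing $0$ by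 $A$ multiplies the probability by $\operatorname{pCap}(A)$, while replacing $z$ by $z+B$ multiplies it by $\operatorname{pCap}(B)$. The question whether $\chi_{A,B}(z)/\tau_\infty(z)$ converges to this product was posed in \cite{ASS}. The answer is yes.

\begin{theorem}\label{thm:main}
For all finite $A,B\subset\mathbb Z^d$,
\[
\lim_{|z|\to\infty}\frac{\operatorname{pCap}(A)+\operatorname{pCap}(B)-\operatorname{pCap}(A\cup(z+B))}{\tau_\infty(z)}=\operatorname{pCap}(A)\,\operatorname{pCap}(B).
\]
\end{theorem}

Two small cases show what the theorem contains. For $A=\{a\}$ and $B=\{0\}$ it says, by \eqref{eq:chipoints}, that $\tau_\infty(z-a)/\tau_\infty(z)\to1$, which the two-sided bound (F3) does not give. For $A=\{0,a\}$ and $B=\{0\}$, fact (F4) and \eqref{eq:chipoints} give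
\[
\chi_{A,B}(z)=\mathbb P(\mathcal C_\infty(z)\cap A\ne\emptyset)=\tau_\infty(z)+\tau_\infty(z-a)-\mathbb P(0,a\in\mathcal C_\infty(z)),
\]
while $\operatorname{pCap}(A)=2-\tau_\infty(a)$; so the theorem says that $\mathbb P(a\in\mathcal C_\infty(z)\mid0\in\mathcal C_\infty(z))\to\mathbb P(a\in\mathcal C_\infty(0))$. This is a case of the second of the following two results, which come out of the proof and are not used in it.

\begin{corollary}[Two distant sets]\label{cor:twosets}
For finite nonempty $A,B\subset\mathbb Z^d$,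
\[
\mathbb P(A\leftrightarrow x+B)\sim\operatorname{pCap}(A)\,\operatorname{pCap}(B)\,\tau(x)\qquad(|x|\to\infty).
\]
\end{corollary}

\begin{corollary}[Robustness of the IIC]\label{cor:iic}
For every finite $\Lambda_0\ni0$ and every $F\subset\Lambda_0$ with $0\in F$,
\[
\lim_{|z|\to\infty}\mathbb P\big(\mathcal C_\infty(z)\cap\Lambda_0=F\,\big|\,0\in\mathcal C_\infty(z)\big)=\mathbb P(\mathcal C_\infty(0)\cap\Lambda_0=F).
\]
\end{corollary}

\subsection{Changing one target at a time}

Since (F3) gives only the order of $\tau_\infty$, we cannot compute the numerator and the denominator in Theorem~\ref{thm:main} separately. We compare instead, and change one target at a time.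

\begin{proposition}\label{prop:swap}
For finite nonempty $A_1,A_2,B\subset\mathbb Z^d$,
\[
\lim_{|z|\to\infty}\frac{\chi_{A_1,B}(z)}{\chi_{A_2,B}(z)}=\frac{\operatorname{pCap}(A_1)}{\operatorname{pCap}(A_2)}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:swap}]
If $A$ or $B$ is empty, both sides vanish by translation invariance. Let both be nonempty. Translating $\{0\}\cup(z+B)$ by $-z$ gives $\chi_{\{0\},B}(z)=\chi_{B,\{0\}}(-z)$, and \eqref{eq:chipoints} gives $\tau_\infty(z)=\chi_{\{0\},\{0\}}(-z)$. Hence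
\[
\frac{\chi_{A,B}(z)}{\tau_\infty(z)}=\frac{\chi_{A,B}(z)}{\chi_{\{0\},B}(z)}\cdot\frac{\chi_{B,\{0\}}(-z)}{\chi_{\{0\},\{0\}}(-z)}\longrightarrow\operatorname{pCap}(A)\,\operatorname{pCap}(B).\qedhere
\]
\end{proof}

To prove Proposition~\ref{prop:swap} we cut the cluster of $w$ at a pivotal edge just after the branch point. The part $S$ before the cut reaches $z+B$ and its law does not involve $A_i$; the part after the cut is a connection from a vertex $v$ to $A_i$ in a fresh configuration, \emph{outside $S$}. Here the heuristic has a gap: (F1) is a statement about the whole lattice, whereas $S$ is a large random obstacle that comes up to distance one from $v$ and changes the probability of the connection at leading order. What we need, and prove in Theorem~\ref{thm:ratio}, is that the obstacle changes the probabilities of reaching $A_1$ and $A_2$ by asymptotically the same factor, uniformly over a class of obstacles that contains typical critical clusters.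

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:sparse} defines sparse obstacles, states the ratio theorem and applies it in the simplest situation, Corollary~\ref{cor:twosets}. Section~\ref{sec:ratio} proves the ratio theorem, Section~\ref{sec:swap} proves Proposition~\ref{prop:swap}, and Section~\ref{sec:iic} proves Corollary~\ref{cor:iic}. The proofs use only \eqref{eq:twopoint}, $d\ge7$, (F1)--(F4), uniqueness of the infinite cluster, Menger's theorem, and the FKG and BK inequalities. Of (F3) only the lower bound is needed.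

\section{Tools}\label{sec:tools}

\subsection{Conventions}

The graph is translation invariant, has bounded degree and contains all nearest-neighbor edges; $L$ is the maximal Euclidean length of an edge, and $p\in(0,1)$. Paths are self-avoiding, and a single vertex is a (trivial) path. The letters $c,C$ denote positive constants that depend only on the model and on the fixed finite sets $A_1,A_2,B$ and may change from line to line; other dependences are shown as subscripts. Put $\langle x\rangle=1+|x|$. Since $\tau>0$, \eqref{eq:twopoint} gives $\tau(x)=\tau(-x)$ (by translation) and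
\begin{equation}\label{eq:taubounds}
c\langle x\rangle^{2-d}\le\tau(x)\le C\langle x\rangle^{2-d}\qquad(x\in\mathbb Z^d).
\end{equation}
We use without comment two consequences of \eqref{eq:taubounds}: $\tau(x)\le C\tau(y)$ if $|x|\ge|y|/4$, and $\tau(x)\le C_\rho\tau(y)$ if $|x-y|\le\rho$. The sharp asymptotics \eqref{eq:twopoint} enter only in the form
\begin{equation}\label{eq:tauratio}
\lim_{|v|\to\infty}\ \max_{|u-v|\le\rho}\Big|\frac{\tau(u)}{\tau(v)}-1\Big|=0\qquad\text{for every fixed }\rho.
\end{equation}

An \emph{obstacle} is a finite set $H$ of edges, and ``off $H$'' means ``using no edge of $H$''. We write $V(H)$ for the set of endpoints of edges of $H$, $\mathcal C(v;H)$ for the open cluster of $v$ off $H$, and $d_H$ for the graph distance in the graph of open edges off $H$. For finite vertex sets $V,A$,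
\[
P_A(V;H)=\mathbb P(V\leftrightarrow A\text{ off }H),
\]
and $P_A(v;H)=P_A(\{v\};H)$. When $H$ is random, $P_A(V;H)$ is this function evaluated at $H$. For a finite vertex set $T$, $E(T)$ is the set of edges with at least one endpoint in $T$, and $T^+$ is $T$ together with all neighbors of its points, so that $T\subset V(E(T))\subset T^+$.

\subsection{Correlation inequalities and exploration}

An event is \emph{increasing} if it is preserved when closed edges are opened. The \emph{FKG inequality} states that $\mathbb P(\mathcal E_1\cap\mathcal E_2)\ge\mathbb P(\mathcal E_1)\mathbb P(\mathcal E_2)$ for increasing events. For increasing events $\mathcal E_1,\dots,\mathcal E_k$, the \emph{disjoint occurrence} $\mathcal E_1\circ\dots\circ\mathcal E_k$ is the event that there are pairwise disjoint finite sets of open edges $W_1,\dots,W_k$ such that every configuration in which $W_i$ is open belongs to $\mathcal E_i$. The \emph{BK inequality} states that $\mathbb P(\mathcal E_1\circ\dots\circ\mathcal E_k)\le\prod_i\mathbb P(\mathcal E_i)$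 when the events depend on finitely many edges. We apply it only to events of the form ``there is an open path from $y$ to $A$'', possibly off $H$ or with a bound on the length, and to these it extends by restricting the paths to a box and letting the box grow. To bound an event that is not increasing, we first include it in a union of such disjoint occurrences.

Edge-disjoint paths will usually come from \emph{attaching}: if $U$ is a union of open paths and $s$ is joined to $U$ by an open path, follow this path from $s$ to its first vertex $r$ on $U$. The segment from $s$ to $r$ shares no edge with $U$, and $r$ splits a path of $U$ into two edge-disjoint pieces. Attaching $b$ to a path from $w$ to $a$ gives the \emph{tree-graph bound}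
\begin{equation}\label{eq:tree}
\mathbb P(w\leftrightarrow a,\ w\leftrightarrow b)\le\sum_x\tau(w-x)\tau(x-a)\tau(x-b).
\end{equation}

All clusters are almost surely finite: there is almost surely at most one infinite cluster, so by FKG $\mathbb P(|\mathcal C(0)|=\infty)^2\le\mathbb P(|\mathcal C(0)|=|\mathcal C(x)|=\infty)\le\tau(x)\to0$.

\begin{lemma}[Adding a source]\label{lem:source}
Let $H$ be an obstacle, $V,A$ finite sets, $z\notin A$, and $T=\bigcup_{v\in V}\mathcal C(v;H)$. Then
\[
P_A(V\cup\{z\};H)=P_A(V;H)+\mathbb E\big[1_{T\cap A=\emptyset}\,P_A(z;H\cup E(T))\big].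
\]
\end{lemma}

\begin{proof}
The difference $P_A(V\cup\{z\};H)-P_A(V;H)$ is the probability that $T\cap A=\emptyset$ and $z\leftrightarrow A$ off $H$. On $\{T\cap A=\emptyset\}$, the events $\{z\leftrightarrow A$ off $H\}$ and $\{z\leftrightarrow A$ off $H\cup E(T)\}$ coincide. Indeed, if $z\in T$ both fail, the second because $z\notin A$ and every edge at $z$ is in $E(T)$; if $z\notin T$, then $\mathcal C(z;H)$ is disjoint from $T$, so its paths use no edge of $E(T)$. For a finite set $T^0$ the event $\{T=T^0\}$ depends only on the edges of $E(T^0)$, hence is independent of $\{z\leftrightarrow A$ off $H\cup E(T^0)\}$. Sum over $T^0$.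
\end{proof}

\subsection{Sums}

\begin{lemma}\label{lem:sums}
The following hold for all points of $\mathbb Z^d$, all real $k\ge1$, $\rho\ge0$, $\theta_1>0$.
\begin{itemize}
\item[(a)] Let $\alpha\ge\beta>0$, $\alpha+\beta>d$, $\alpha\neq d$. Then $\sum_x\langle x-y\rangle^{-\alpha}\langle x-y'\rangle^{-\beta}\le C_{\alpha,\beta}\langle y-y'\rangle^{-\nu}$, where $\nu=\beta$ if $\alpha>d$ and $\nu=\alpha+\beta-d$ if $\alpha<d$.
\item[(b)] $\sum_r\tau(y-r)\tau(r-y')\tau(r-s)\le C\tau(y-y')\big[\langle y-s\rangle^{4-d}+\langle y'-s\rangle^{4-d}\big]$.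
\item[(c)] $\sum_x\tau(y-x)\tau(q-x)\tau(x-o)\le C\langle y-q\rangle^{4-d}\big[\tau(y-o)+\tau(q-o)\big]$.
\item[(d)] $\sum_{s:\,|s-x|\ge k}\tau(x-s)^2\tau(s)\le Ck^{4-d}\tau(x)$.
\item[(e)] $\sum_{s:\,|s-y|\le\rho}\tau(s)\langle y-s\rangle^{4-d}\le C\min(\langle\rho\rangle,\langle y\rangle)^4\,\tau(y)$.
\item[(f)] For finite $X\subset\mathbb Z^d$, $\ \#\{u:\sum_{s\in X}\tau(u-s)>\theta_1\}\le C(|X|/\theta_1)^{d/(d-2)}$.
\end{itemize}
\end{lemma}

Two instances of (a) recur: $\sum_x\tau(y-x)\tau(x-y')\le C\langle y-y'\rangle^{4-d}$; and a kernel $\langle\cdot\rangle^{-\alpha}$ with $\alpha>d$ acts on a more slowly decaying power like a point mass.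

\begin{proof}
(a) Let $D=\langle y-y'\rangle$ and $\Sigma_\alpha=\sum_{|x|\le D}\langle x\rangle^{-\alpha}$, which is at most $CD^{d-\alpha}$, $C\log(1+D)$ or $C$ according as $\alpha<d$, $\alpha=d$ or $\alpha>d$. The region $|x-y|\le|y-y'|/2$ contributes at most $CD^{-\beta}\Sigma_\alpha$, and the region $|x-y'|\le|y-y'|/2$ at most $CD^{-\alpha}\Sigma_\beta$. Elsewhere $|x-y|\le|x-y'|+|y-y'|\le3|x-y'|$ and $|x-y|>|y-y'|/2$, which gives at most $CD^{d-\alpha-\beta}$. If $\alpha<d$ all three bounds are $CD^{d-\alpha-\beta}$; if $\alpha>d$ all three are at most $CD^{-\beta}$.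

(b) One of $|y-r|$, $|r-y'|$ is at least $|y-y'|/2$, so $\tau(y-r)\tau(r-y')\le C\tau(y-y')[\tau(y-r)+\tau(r-y')]$. Multiply by $\tau(r-s)$ and use (a).

(c) Take $o=0$. One of $|q|$, $|y|$ is at least $|y-q|/2$; by symmetry let it be $|q|$. Then (b) with $(y,y',s)=(y,0,q)$ bounds the sum by $C\tau(y)[\langle y-q\rangle^{4-d}+\langle q\rangle^{4-d}]\le C\tau(y)\langle y-q\rangle^{4-d}$.

(d) The terms with $|s|\ge|x|/2$ sum to at most $C\tau(x)\sum_{|h|\ge k}\langle h\rangle^{4-2d}\le Ck^{4-d}\tau(x)$. If a term with $|s|<|x|/2$ occurs, then $|x|/2\le|s-x|\le3|x|/2$, so $k\le 3|x|/2$, and these terms sum to at most $C\langle x\rangle^{4-2d}\sum_{|s|<|x|/2}\tau(s)\le C\langle x\rangle^{4-d}\langle x\rangle^{2-d}\le Ck^{4-d}\tau(x)$.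

(e) If $|y|\ge2\rho$, then $\tau(s)\le C\tau(y)$ in the sum, which is thus at most $C\langle\rho\rangle^4\tau(y)$. If $|y|<2\rho$, bound by the sum over all $s$; since $(d-2)+(d-4)>d$, it is at most $C\langle y\rangle^{6-d}\le C\langle y\rangle^4\tau(y)$ by (a), and $\langle y\rangle\le2\min(\langle\rho\rangle,\langle y\rangle)$.

(f) For finite nonempty $Y$ and any $s$, separating the $u\in Y$ with $|u-s|\le|Y|^{1/d}$ from the others gives $\sum_{u\in Y}\tau(u-s)\le C|Y|^{2/d}+C|Y|\cdot|Y|^{(2-d)/d}\le C|Y|^{2/d}$. If $Y$ is contained in the set in question, then $\theta_1|Y|\le\sum_{s\in X}\sum_{u\in Y}\tau(u-s)\le C|X||Y|^{2/d}$.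
\end{proof}

\subsection{Pivotal edges}

Let $\Gamma$ be a finite connected graph, $v$ a vertex and $A$ a set that contains a vertex of $\Gamma$. An edge $e$ of $\Gamma$ is \emph{pivotal for $(v,A)$} if $v$ is not connected to $A$ in $\Gamma-e$; then $S_e$ denotes the vertex set of the component of $v$ in $\Gamma-e$. For a vertex set $S$, $\Gamma[S]$ is the induced subgraph. We recall the edge form of \emph{Menger's theorem}: if $v\notin A$ and no edge is pivotal for $(v,A)$, then there are two edge-disjoint paths from $v$ to $A$. If $v\in A$ we take two trivial paths.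

\begin{lemma}[Chain of pivotal edges]\label{lem:chain}
The pivotal edges for $(v,A)$ can be numbered and oriented as $e_i=(x_i,x_i')$, $1\le i\le k$, so that with $S_i=S_{e_i}$, $S_0=\emptyset$, $x_0'=v$ the following hold.
\begin{itemize}
\item[(a)] $x_i\in S_i$, $x_i'\notin S_i$, $S_i\cap A=\emptyset$, and $e_i$ is the only edge leaving $S_i$. Every path from $v$ to a vertex outside $S_i$ stays in $S_i$ up to $x_i$, crosses $e_i$, and does not return to $S_i$.
\item[(b)] $S_i\cup\{x_i'\}\subset S_j$ and $x_j\notin S_i$ for $i<j$. The \emph{clock} $d_\Gamma(v,x_i)$ of $e_i$ equals the distance from $v$ to $x_i$ in $\Gamma[S_i]$ and is strictly increasing in $i$.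
\item[(c)] The pivotal edges for $(v,\{x_j\})$ in $\Gamma[S_j]$ are $e_1,\dots,e_{j-1}$, with the same sets $S_i$ and the same clocks.
\item[(d)] The graph $\Gamma-S_k$ is connected and contains two edge-disjoint paths from $x_k'$ to $A$.
\item[(e)] For $1\le j\le k$, $\Gamma[S_j\setminus S_{j-1}]$ contains two edge-disjoint paths from $x_{j-1}'$ to $x_j$.
\end{itemize}
\end{lemma}

We call $x_i$ the \emph{near} and $x_i'$ the \emph{far} endpoint of $e_i$.

\begin{proof}
(a) Let $e$ be pivotal. Then $S_e\cap A=\emptyset$, and no edge other than $e$ leaves $S_e$. Since $v$ is connected to $A$, the edge $e$ does leave $S_e$, which fixes its orientation. A path from $v$ to a vertex outside $S_e$ leaves $S_e$ through $e$, and it cannot return because it uses $e$ only once.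

(b) Fix a path $\pi$ from $v$ to $A$. It contains all pivotal edges; number them along $\pi$. For $i<j$ both endpoints of $e_j$ lie on the part of $\pi$ from $x_i'$ on, which avoids $S_i$ by (a). So $e_j$ has no endpoint in $S_i$, and $e_j\ne e_i$; hence $S_i\cup\{x_i'\}$ is connected to $v$ in $\Gamma-e_j$. The inclusions $S_i\subset S_j$ are strict, so the numbering does not depend on $\pi$. A geodesic from $v$ to $x_i$ could leave $S_i$ only from $x_i$, so it stays in $S_i$. For $i<j$ a geodesic from $v$ to $x_j\notin S_i$ crosses $e_i$, so $d_\Gamma(v,x_j)\ge d_\Gamma(v,x_i)+1$.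

(c) Let $i<j$. By (b), $e_i$ is an edge of $\Gamma[S_j]$, and since $x_j\notin S_i$ the vertices $v$ and $x_j$ are not connected in $\Gamma-e_i$, let alone in $\Gamma[S_j]-e_i$. Conversely, let $f$ be pivotal for $(v,\{x_j\})$ in $\Gamma[S_j]$. By (a) every path from $v$ to $A$ begins with a path from $v$ to $x_j$ in $\Gamma[S_j]$, so it uses $f$ before $e_j$; thus $f=e_i$ for some $i<j$. The component of $v$ in $\Gamma[S_j]-e_i$ is contained in $S_i$, and it contains $S_i$ because $\Gamma[S_i]$ is a connected subgraph of $\Gamma[S_j]-e_i$. The clocks agree by (b).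

(d) By (a), every path from $v$ to a vertex outside $S_k$ ends with a path from $x_k'$ in $\Gamma-S_k$; so $\Gamma-S_k$ is connected. If an edge $f$ of $\Gamma-S_k$ were pivotal for $(x_k',A)$ in $\Gamma-S_k$, every path from $v$ to $A$ would use it, so $f=e_i$ for some $i$; but $x_i\in S_i\subset S_k$. Menger's theorem applies.

(e) Apply (d) to $(v,\{x_j\})$ in $\Gamma[S_j]$, where the last pivotal edge is $e_{j-1}$ by (c).
\end{proof}

In percolation we fix an obstacle $H$ and a vertex $v$, and take for $\Gamma$ the cluster $\mathcal C(v;H)$ with its open edges off $H$; on $\{v\leftrightarrow A$ off $H\}$ we speak of the pivotal edges of this connection, and the clock of $(x,x')$ is $d_H(v,x)$. For \emph{any} oriented edge $e=(x,x')$ let $S_e=\mathcal C(v;H\cup\{e\})$ and let $\Gamma_e$ be the graph on $S_e$ formed by the open edges off $H\cup\{e\}$. If $e$ is pivotal, this $S_e$ is the one above and $\Gamma_e=\Gamma[S_e]$.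

\begin{lemma}[Cutting at a pivotal edge]\label{lem:cut}
Let $e=(x,x')\notin H$ be an oriented edge.
\begin{itemize}
\item[(a)] Let $K\subset\{x\in S_e,\ x'\notin S_e\}$ be an event determined by $\Gamma_e$. For every finite $A$,
\[
\mathbb P\big(K,\ v\leftrightarrow A\text{ off }H,\ e\text{ is pivotal}\big)=p\,\mathbb E\big[1_K\,1_{S_e\cap A=\emptyset}\,P_A(x';H\cup E(S_e))\big].
\]
\item[(b)] On $\{x\in S_e,\ x'\notin S_e\}$, if $f$ is pivotal for $(v,\{x\})$ in $\Gamma_e$, then $\Gamma_f$ is the component of $v$ in $\Gamma_e-f$. In particular $\Gamma_f$ can be read off from $\Gamma_e$.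
\end{itemize}
\end{lemma}

\begin{proof}
(a) On $K$, the event that $v\leftrightarrow A$ off $H$ with $e$ pivotal equals the event that $e$ is open, $S_e\cap A=\emptyset$ and $x'\leftrightarrow A$ off $H\cup E(S_e)$. One inclusion is Lemma~\ref{lem:chain}(a). For the other, $v$ is connected to $x$ in $\Gamma_e$, then through $e$ to $x'$ and to $A$; and without $e$ the cluster of $v$ is $S_e$, which misses $A$. For a finite graph $\Gamma^0$ with vertex set $S^0\ni x$, the event $\{\Gamma_e=\Gamma^0\}$ depends only on the edges of $E(S^0)\setminus(H\cup\{e\})$, and $e\in E(S^0)$. So this event, the state of $e$, and $\{x'\leftrightarrow A$ off $H\cup E(S^0)\}$ are independent. Sum over $\Gamma^0$.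

(b) Let $S$ be the vertex set of the component of $v$ in $\Gamma_e-f$; it contains neither $x$ nor $x'$. An open edge off $H\cup\{f\}$ with an endpoint in $S$ is therefore different from $e$, so it is an edge of $\Gamma_e-f$ and has both endpoints in $S$.
\end{proof}

\section{Sparse obstacles and the ratio theorem}\label{sec:sparse}

Fix finite nonempty sets $A_1,A_2$, put $A_0=\{0\}$, and fix a box $\Lambda\supset A_0\cup A_1\cup A_2$. Write $c_i=\operatorname{pCap}(A_i)\ge1$ and $P_i=P_{A_i}$. By the union bound there is $C_0$ such that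
\begin{equation}\label{eq:C0}
P_i(v;H)\le\mathbb P(v\leftrightarrow A_i)\le C_0\tau(v)\qquad\text{for all }v,H,i.
\end{equation}
We say that $H$ \emph{avoids} $\Lambda$ if $V(H)\cap\Lambda=\emptyset$. In that case, a connection to $A_j$ off $H$ together with all nearest-neighbor edges of $\Lambda$ being open yields a connection to $A_i$ off $H$. So FKG gives a constant $\kappa\in(0,1]$ with
\begin{equation}\label{eq:kappa}
\kappa P_j(V;H)\le P_i(V;H)\le\kappa^{-1}P_j(V;H)\qquad(i,j\in\{0,1,2\},\ H\text{ avoids }\Lambda).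
\end{equation}

How much an obstacle matters for a connection from $u$ is measured by one sum. Let $X$ be a finite vertex set that contains an endpoint of every edge of $H$. If $u\leftrightarrow A_i$ but not off $H$, an open path from $u$ to $A_i$ visits some $s\in X$, so $\{u\leftrightarrow s\}\circ\{s\leftrightarrow A_i\}$ occurs. By BK and \eqref{eq:C0},
\begin{equation}\label{eq:visible}
P_i(u;\emptyset)-C_0\sum_{s\in X}\tau(u-s)\tau(s)\le P_i(u;H)\le P_i(u;\emptyset).
\end{equation}
When the sum is much smaller than $\tau(u)$, the obstacle is invisible from $u$ and (F1) applies. The obstacles that we meet come up to the starting point, so the full sum is not small. We ask only that its tail be small.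

\begin{definition}\label{def:sparse}
Let $\gamma=1-\frac1d$ and let $n\ge1$ be an integer. A pair $(H,v)$ of an obstacle and a vertex is \emph{$n$-sparse} if for all integers $k\ge1$
\begin{equation}\label{eq:sparse}
\sum_{s\in V(H),\ |s-v|\ge k}\tau(v-s)\tau(s)\le n\,k^{-\gamma}\tau(v).
\end{equation}
$\mathcal G_n(R)$ is the set of $n$-sparse pairs $(H,v)$ with $|v|\ge R$ and $P_0(v;H)\ge\tau(v)/n$.
\end{definition}

The set $\mathcal G_n(R)$ contains all $(\emptyset,v)$ with $|v|\ge R$, increases with $n$ and decreases with $R$. The exponent $\gamma$ is squeezed from both sides: Lemma~\ref{lem:good} needs $\gamma>1-\frac2d$, so that the obstacle occupies few places, and the estimate of $\Sigma_2$ in Section~\ref{sec:swap} needs $\gamma<1$ when $d=7$, so that the cluster cut at the branch point is sparse.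

\begin{lemma}\label{lem:avoid}
For each $n$ there is $R_n$ such that if $(H,v)$ is $n$-sparse and $|v|\ge R_n$, then $v\notin\Lambda$ and $H$ avoids $\Lambda$. In particular, if $E(T)\subset H$ then $T\cap\Lambda=\emptyset$.
\end{lemma}

\begin{proof}
Let $s\in V(H)\cap\Lambda$ and $k=\lfloor|v|/2\rfloor$. For $|v|$ large, $|s-v|\ge k$, so the left side of \eqref{eq:sparse} is at least $\tau(v-s)\tau(s)\ge c\tau(v)$, which exceeds $nk^{-\gamma}\tau(v)$.
\end{proof}

\begin{theorem}[Uniform ratio theorem]\label{thm:ratio}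
For every $n$,
\[
\lim_{R\to\infty}\ \sup_{(H,v)\in\mathcal G_n(R)}\Big|\frac{P_1(v;H)}{P_2(v;H)}-\frac{c_1}{c_2}\Big|=0.
\]
\end{theorem}

For $R\ge R_n$ the ratio is defined, since $P_2\ge\kappa P_0>0$. Both conditions in $\mathcal G_n(R)$ have a role. For $A_1=\{a\}$, $A_2=\{0\}$ with $a\ne0$ and $H=E(\{a\})$ we have $P_1(v;H)=0<P_2(v;H)$ for all $v\ne a$, so the obstacle has to stay away from the targets. For $H=E(\{v\})$, which is $n$-sparse at $v$ for a fixed large $n$, both probabilities vanish when $v\notin\Lambda$. In applications the pairs with $P_0<\tau(v)/n$ carry little weight, and the following additive form covers them.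

\begin{corollary}\label{cor:additive}
For $R\ge R_n$ let $\eta_n(R)$ be $c_2$ times the supremum in Theorem~\ref{thm:ratio}. If $(H,v)$ is $n$-sparse and $|v|\ge R\ge R_n$, then
\[
|c_2P_1(v;H)-c_1P_2(v;H)|\le\eta_n(R)\,P_2(v;H)+\frac Cn\,\tau(v).
\]
\end{corollary}

\begin{proof}
On $\mathcal G_n(R)$ the left side is at most $\eta_n(R)P_2$. Otherwise $P_0<\tau(v)/n$, and $P_i\le\kappa^{-1}\tau(v)/n$ by Lemma~\ref{lem:avoid} and \eqref{eq:kappa}.
\end{proof}

The class of sparse pairs is useful because it is stable under the three operations of the proofs: moving the base point a bounded distance, adding a bounded number of edges, and adding a percolation cluster started nearby. The price is a larger index.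

\begin{lemma}[Inheritance]\label{lem:inherit}
Given $n,M$ and $\rho\ge1$, there are $m_0$ and $C_*$ such that the following holds. Let $(H,v)$ be $n$-sparse, $|x-v|\le\rho$, $F$ a set of at most $M$ edges whose endpoints are within distance $\rho$ of $v$, and $T$ a random finite set with $\mathbb P(s\in T)\le M\tau(v-s)$ for all $s$. Then for all $m\ge m_0$,
\[
\mathbb P\big((H\cup F\cup E(T),x)\text{ is not }m\text{-sparse}\big)\le C_*/m .
\]
If $T=\emptyset$, the pair is $m$-sparse for all $m\ge m_0$.
\end{lemma}

\begin{proof}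
We bound the contributions of $V(H)$, $V(F)$ and $T^+$ to the sum \eqref{eq:sparse} at the base point $x$ by $\frac m3k^{-\gamma}\tau(x)$ each.

\emph{The set $V(H)$.} We have $\tau(x-s)\le C_\rho\tau(v-s)$ and $\tau(v)\le C_\rho\tau(x)$. If $k>2\rho$, then $|s-x|\ge k$ implies $|s-v|\ge\lfloor k/2\rfloor\ge1$, and the contribution is at most $C_\rho n\lfloor k/2\rfloor^{-\gamma}\tau(v)\le C_\rho nk^{-\gamma}\tau(x)$. If $k\le2\rho$, then \eqref{eq:sparse} with $k=1$ and the possible term $s=v$ bound it by $C_\rho(n+1)\tau(v)\le C_\rho(n+1)k^{-\gamma}\tau(x)$.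

\emph{The set $V(F)$.} Its at most $2M$ points are within $2\rho$ of $x$. They contribute at most $C_{\rho,M}\tau(x)$, and nothing if $k>2\rho$. Choosing $m_0$ large settles these two sets.

\emph{The set $T^+$.} Let $Y_k=\sum_{s\in T^+,|s-x|\ge k}\tau(x-s)\tau(s)$. Since $\mathbb P(s\in T^+)\le C_{\rho,M}\tau(x-s)$, Lemma~\ref{lem:sums}(d) gives $\mathbb E Y_k\le C_{\rho,M}k^{4-d}\tau(x)$. By Markov's inequality,
\[
\sum_{j\ge0}\mathbb P\Big(Y_{2^j}>\frac m32^{-\gamma(j+1)}\tau(x)\Big)\le\frac{C_{\rho,M}}m\sum_{j\ge0}2^{j(\gamma+4-d)}=\frac{C_*}m,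
\]
because $\gamma<d-4$. If none of these events occurs, then for $2^j\le k<2^{j+1}$ we have $Y_k\le Y_{2^j}\le\frac m32^{-\gamma(j+1)}\tau(x)\le\frac m3k^{-\gamma}\tau(x)$.
\end{proof}

The proof of Corollary~\ref{cor:twosets} is the simplest use of these statements, and a model for Section~\ref{sec:swap}: write both probabilities as averages of $P_i(v;H)$ over the \emph{same} random pair $(H,v)$, and check that the pair is sparse with high probability.

\begin{proof}[Proof of Corollary~\ref{cor:twosets}]
Take $A_1=A$, $A_2=\{0\}$, so $c_2=1$. Let $B=\{b_1,\dots,b_M\}$, $v_j=x+b_j$ and $T_j=\bigcup_{k<j}\mathcal C(v_k)$. For $|x|$ large, adding the sources one at a time by Lemma~\ref{lem:source} gives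
\[
\mathbb P(x+B\leftrightarrow A_i)=\sum_{j=1}^M\mathbb E\big[1_{T_j\cap A_i=\emptyset}\,P_i(v_j;E(T_j))\big].
\]
We have $\mathbb P(s\in T_j)\le\sum_k\tau(v_k-s)\le C\tau(v_j-s)$, and $(\emptyset,v_j)$ is $1$-sparse. By Lemma~\ref{lem:inherit}, for $n$ large $(E(T_j),v_j)$ is $n$-sparse except on an event of probability at most $C/n$, on which we use $P_i\le C\tau(x)$. On the complement, for $|x|$ large, $T_j\cap\Lambda=\emptyset$ by Lemma~\ref{lem:avoid}, so both indicators equal $1$ and Corollary~\ref{cor:additive} applies. Therefore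
\[
\limsup_{|x|\to\infty}\frac{|\mathbb P(x+B\leftrightarrow A)-c_1\mathbb P(x+B\leftrightarrow0)|}{\tau(x)}\le\frac Cn,
\]
and $n$ is arbitrary. Finally $\mathbb P(x+B\leftrightarrow0)=\mathbb P(-x\leftrightarrow B)\sim\operatorname{pCap}(B)\tau(x)$ by (F1).
\end{proof}

\section{Proof of the uniform ratio theorem}\label{sec:ratio}

\subsection{The worst ratio and the defect}

For $R\ge R_n$ let $\lambda_n(R)=\sup_{\mathcal G_n(R)}P_1/P_2$, which is at most $\kappa^{-1}$ by \eqref{eq:kappa}. It is nonincreasing in $R$; its limit $\lambda_n$ is nondecreasing in $n$; let $\lambda_*=\lim_n\lambda_n\le\kappa^{-1}$. We prove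
\begin{equation}\label{eq:goal}
\lambda_*\le c_1/c_2 .
\end{equation}
This gives $\limsup_R\sup_{\mathcal G_n(R)}P_1/P_2\le c_1/c_2$ for every $n$; exchanging $A_1$ and $A_2$ gives the matching lower bound, and Theorem~\ref{thm:ratio} follows. We take the supremum over all $n$ because Lemma~\ref{lem:inherit} leads from $n$ to larger indices.

Fix $\delta\in(0,1)$, put $\lambda=\lambda_*+\delta$, and define the \emph{defect}
\[
D(V;H)=\lambda P_2(V;H)-P_1(V;H).
\]
By \eqref{eq:C0}, $D(v;H)\ge-C_0\tau(v)$ always. On sparse pairs it is almost nonnegative.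

\begin{lemma}\label{lem:Dpos}
For each $m$ there is $R'_m\ge R_m$ such that $D(v;H)\ge-\kappa^{-1}\tau(v)/m$ whenever $(H,v)$ is $m$-sparse and $|v|\ge R'_m$.
\end{lemma}

\begin{proof}
Choose $R'_m$ with $\lambda_m(R'_m)\le\lambda_m+\delta\le\lambda$. On $\mathcal G_m(R'_m)$ we have $D\ge0$. Otherwise $P_0<\tau(v)/m$ and $D\ge-P_1\ge-\kappa^{-1}P_0$.
\end{proof}

The argument is a maximum principle. At a pair where $P_1/P_2$ is almost $\lambda_*$, the defect is almost zero. But the defect at a pair is an average of defects at other pairs, all almost nonnegative, and a positive fraction of them are pairs whose obstacle is invisible, where $D\approx(\lambda c_2-c_1)\tau(v)$. So $\lambda c_2-c_1$ cannot be large. The quantitative statement is as follows; let $C_1=2C_0(1+\kappa^{-1})$.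

\begin{proposition}\label{prop:gain}
For every $\theta\in(0,1)$ there is $c_\theta>0$, depending only on $\theta$, the model and $A_1,A_2$, such that for all $\delta\in(0,1)$ and $n\ge1$: if $\beta=\lambda c_2-c_1-C_1\theta$ is positive, then
\[
\liminf_{R\to\infty}\ \inf_{(H,v)\in\mathcal G_n(R)}\frac{D(v;H)-c_\theta\,\beta\,P_0(v;H)}{\tau(v)}\ge0 .
\]
\end{proposition}

\begin{proof}[Proof of \eqref{eq:goal} from Proposition~\ref{prop:gain}]
Choose $n$ with $\lambda_n\ge\lambda_*-\delta$. For every $R\ge R_n$ we have $\lambda_n(R)\ge\lambda_*-\delta$, so some $(H,v)\in\mathcal G_n(R)$ satisfies $P_1\ge(\lambda_*-2\delta)P_2$, and then $D\le3\delta P_2\le3\delta\kappa^{-1}P_0$. If $c_\theta\beta>3\delta\kappa^{-1}$, then $P_0\ge\tau(v)/n$ gives $(D-c_\theta\beta P_0)/\tau(v)\le-(c_\theta\beta-3\delta\kappa^{-1})/n$ for these pairs, for all $R$, against the proposition. Hence $(\lambda_*+\delta)c_2-c_1\le C_1\theta+3\delta/(\kappa c_\theta)$. Neither $\lambda_*$ nor $c_\theta$ depends on $\delta$. Let $\delta\to0$, then $\theta\to0$.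
\end{proof}

\subsection{One edge at a time, and an obstacle with one edge}\label{sec:oneedge}

\begin{lemma}[One-edge identity]\label{lem:oneedge}
Let $f=zz'\notin H$ be an edge with $z\notin A_1\cup A_2$, and $T=\mathcal C(z';H)$. Then
\begin{align*}
D(z;H)={}&p\,D(z';H)+(1-p)\,D(z;H\cup\{f\})\\
&+p\,\mathbb E\big[\lambda1_{T\cap A_2=\emptyset}P_2(z;H\cup E(T))-1_{T\cap A_1=\emptyset}P_1(z;H\cup E(T))\big].
\end{align*}
\end{lemma}

\begin{proof}
Condition on the state of $f$. If $f$ is closed, $z\leftrightarrow A_i$ off $H$ means $z\leftrightarrow A_i$ off $H\cup\{f\}$. If $f$ is open, it means $\{z,z'\}\leftrightarrow A_i$ off $H\cup\{f\}$; this is the same event as $\{z,z'\}\leftrightarrow A_i$ off $H$, since the part of a path after its last visit to $\{z,z'\}$ does not use $f$. Thus $P_i(z;H)=(1-p)P_i(z;H\cup\{f\})+pP_i(\{z,z'\};H)$. Expand the last term by Lemma~\ref{lem:source} with $V=\{z'\}$.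
\end{proof}

The integrand in the last term is $D(z;H\cup E(T))$ when $T\cap\Lambda=\emptyset$. Pretend for a moment that the second and third terms are nonnegative, so that $D(z;H)\ge pD(z';H)$, and let $H=\{f_0\}$ be a single edge at $v$. One of the two lattice directions $\pm e_1$ leads away from $v$ without using $f_0$; let $u$ be the point reached after $k$ steps. Then $D(v;H)\ge p^kD(u;H)$. The two endpoints $s$ of $f_0$ satisfy $\tau(u-s)\tau(s)\le Ck^{2-d}\tau(v)$, so \eqref{eq:visible}, (F1) and \eqref{eq:tauratio} give, as $|v|\to\infty$ with $k$ fixed,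
\[
D(v;H)\ge p^k\big(\lambda c_2-c_1-Ck^{2-d}-o(1)\big)\tau(v).
\]
If such pairs were nearly extremal, with $D(v;H)\le C\delta\tau(v)$, we would obtain $\lambda c_2-c_1\le Ck^{2-d}+C\delta p^{-k}$, and \eqref{eq:goal} would follow on letting $\delta\to0$ and then $k\to\infty$.

Three things have to be repaired in general.
\begin{itemize}
\item The defect is only almost nonnegative. Lemmas~\ref{lem:inherit} and~\ref{lem:Dpos} control the error.
\item The nearly extremal pair lies in $\mathcal G_n(R)$ with $n$ depending on $\delta$. Its obstacle may be visible up to a distance $k$ that grows with $n$, so $p^{k}$ cannot be compared with $\delta$. This is why $c_\theta$ must not depend on $n$. We let the cluster of $v$ itself do the traveling: on the scale of $P_0(v;H)/\tau(v)$ this costs nothing, and it brings us near points $u$ from which $H$ is invisible. Edges are forced only in a ball around $u$ whose radius depends on $\theta$ alone.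
\item The explored cluster becomes part of the obstacle. It must be invisible from $u$ as well, which is where $d>6$ enters; and the exploration must give an exact decomposition, the same for $A_1$ and $A_2$, which is what pivotal edges and their clocks provide.
\end{itemize}

For the rest of this section fix $\theta,\delta,n$ with $\beta>0$. Let $(H,v)\in\mathcal G_n(R)$ and $a=P_0(v;H)/\tau(v)\in[\frac1n,1]$. ``For $R$ large'' means for $R$ above a threshold that may depend on all parameters chosen so far, but not on $(H,v)$. The clusters $S_e$ and graphs $\Gamma_e$ refer to $H$ and $v$.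

\subsection{Points from which everything is invisible}

Let $\ell\ge1$ and $N\ge1$ be integers, to be chosen. Let $I_u=\{x:|x-u|<\ell\}$; it is connected by nearest-neighbor edges, since moving a coordinate of $x$ toward that of $u$ decreases $|x-u|$. Call $u$ \emph{good} if
\[
|u-v|\ge3\ell,\qquad V(H)\cap I_u=\emptyset,\qquad\sum_{s\in V(H)}\tau(u-s)\tau(s)\le\theta\tau(v),
\]
and \emph{bad} otherwise; this is a deterministic property. Let $\mathcal E_u$ be the event that
\[
d_H(v,u)\le N\qquad\text{and}\qquad\sum_{s\in\mathcal C(v;H),\ |s-u|\ge\ell}\tau(u-s)\tau(s)\le\theta\tau(v).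
\]

\begin{lemma}\label{lem:good}
There are $\ell=\ell(\theta)$ and $N=N(n,\theta)$ such that $\sum_{u\text{ good}}\mathbb P(\mathcal E_u)\ge aN/4$ for $R$ large.
\end{lemma}

\begin{proof}
Let $Q(u)=\mathbb P(d_H(v,u)\le N)$ and $\mathcal Q=\sum_uQ(u)$; note $Q(u)=0$ unless $|u-v|\le LN$.

\emph{Step 1: $\mathcal Q\ge aN/2$.} For $R>LN$, on $\{v\leftrightarrow0$ off $H\}$ a geodesic off $H$ from $v$ to $0$ has length greater than $N$. For each of its $N$ vertices $u$ at distances $1,\dots,N$ from $v$, the event $\{d_H(v,u)\le N\}\circ\{u\leftrightarrow0\}$ occurs. Taking expectations and using BK and \eqref{eq:tauratio}, $NP_0(v;H)\le\sum_uQ(u)\tau(u)\le2\tau(v)\mathcal Q$ for $R$ large.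

\emph{Step 2: $\sum_u[Q(u)-\mathbb P(\mathcal E_u)]\le\mathcal Q/4$.} Suppose $d_H(v,u)\le N$ and $s\in\mathcal C(v;H)$. Attaching $s$ to a geodesic from $v$ to $u$ at a vertex $y$ shows that $\{d_H(v,y)\le N\}\circ\{y\leftrightarrow u\}\circ\{y\leftrightarrow s\}$ occurs. By Markov's inequality and BK,
\[
\sum_u[Q(u)-\mathbb P(\mathcal E_u)]\le\frac1{\theta\tau(v)}\sum_yQ(y)\sum_{|u-v|\le LN}\ \sum_{|s-u|\ge\ell}\tau(y-u)\tau(y-s)\tau(u-s)\tau(s).
\]
Fix $y$ with $|y-v|\le LN$. For $|s-v|\le|v|/2$ we have $\tau(s)\le C\tau(v)$; writing $s=u+h$ and summing over $u$ by Lemma~\ref{lem:sums}(a), these terms give at most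
\[
C\tau(v)\sum_{|h|\ge\ell}\tau(h)\langle h\rangle^{4-d}\le C\ell^{6-d}\tau(v).
\]
This is the tail of a triangle diagram, small because $d>6$. For $|s-v|>|v|/2$ and $R\ge4LN$, both $\tau(y-s)$ and $\tau(u-s)$ are at most $C\tau(v-s)$, so by Lemma~\ref{lem:sums}(d) these terms give at most $C_N|v|^{4-d}\tau(v)$. Altogether the left side is at most $\theta^{-1}(C\ell^{6-d}+C_NR^{4-d})\mathcal Q$. Choose $\ell=\ell(\theta)$, independently of $N$, with $C\ell^{6-d}\le\theta/8$, and take $R$ large.

\emph{Step 3: $\sum_{u\text{ bad}}Q(u)\le aN/8$.} Let $R$ be so large that $\frac12\tau(v)\le\tau(s)\le2\tau(v)$ for $|s-v|\le8LN$. Consider $u$ with $2^j\le|u-v|<2^{j+1}$ and $2^j\le LN$, and let $X_j=\{s\in V(H):|s-v|<2^{j+3}\}$. For $0\le i\le j+2$, every $s\in V(H)$ with $2^i\le|s-v|<2^{i+1}$ contributes at least $c2^{i(2-d)}\tau(v)$ to \eqref{eq:sparse} with $k=2^i$, so there are at most $Cn2^{i(d-2-\gamma)}$ such points. Summing over $i$ and adding the point $v$,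
\[
|X_j|\le Cn\,2^{j(d-2-\gamma)}.
\]
A point $s\in V(H)\setminus X_j$ has $|s-v|\ge4|u-v|$, so $\tau(u-s)\le C\tau(v-s)$; by \eqref{eq:sparse}, these points contribute at most $Cn2^{-\gamma j}\tau(v)$ to $\sum_{s\in V(H)}\tau(u-s)\tau(s)$. Choose $j_0=j_0(n,\theta)$ with $Cn2^{-\gamma j_0}\le\theta/2$ and $2^{j_0}\ge3\ell$, and let $u$ be bad with $j\ge j_0$. Either some $s\in V(H)$ lies in $I_u$, and then $s\in X_j$ and $\tau(u-s)\ge c\langle\ell\rangle^{2-d}$; or $\sum_{s\in X_j}\tau(u-s)\tau(s)>\frac\theta2\tau(v)$, and then $\sum_{s\in X_j}\tau(u-s)>\theta/4$. In both cases $\sum_{s\in X_j}\tau(u-s)>\theta_1$ for some $\theta_1=\theta_1(\theta)>0$. By Lemma~\ref{lem:sums}(f) there are at most $C_{n,\theta}2^{j(d-2-\gamma)d/(d-2)}$ such $u$, and each has $Q(u)\le\tau(u-v)\le C2^{j(2-d)}$. The exponents add up to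
\[
2-d+(d-2-\gamma)\frac d{d-2}=2-\frac{\gamma d}{d-2}=2-\frac{d-1}{d-2}=\frac{d-3}{d-2},
\]
which is less than $1$; this is the condition $\gamma>1-\frac2d$. Summing over $j$ with $2^j\le LN$, and adding the at most $C_{n,\theta}$ points with $|u-v|<2^{j_0}$, we get $\sum_{u\text{ bad}}Q(u)\le C_{n,\theta}(1+N^{(d-3)/(d-2)})$. Choose $N=N(n,\theta)$ so that this is at most $N/(8n)\le aN/8$.

The three steps give $\sum_{u\text{ good}}\mathbb P(\mathcal E_u)\ge\frac34\mathcal Q-\frac{aN}8\ge\frac{aN}4$.
\end{proof}

\subsection{Creating a cut edge near a good point}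

The events $\mathcal E_u$ overlap and do not leave the neighborhood of $u$ unexplored. We stop the cluster where it first enters $I_u$, by closing the edges of $E(I_u)$ at a cost that depends on $\theta$ only. To make the resulting events disjoint we record the clock of the entering edge, and we select one value of the clock by the pigeonhole principle; the factor $N$ in Lemma~\ref{lem:good} pays for this.

For an oriented edge $e=(x,x')$ and $0\le t<N$ let $J_t(e)$ be the event that $x\in S_e$, $x'\notin S_e$, the distance from $v$ to $x$ in $\Gamma_e$ is $t$, and there is a good $u$ with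
\begin{equation}\label{eq:J}
x'\in I_u,\qquad S_e\cap I_u=\emptyset,\qquad\sum_{s\in S_e}\tau(u-s)\tau(s)\le\theta\tau(v).
\end{equation}
For an integer $n'$ let $J_t'(e)=J_t(e)\cap\{(H\cup E(S_e),x')\text{ is }n'\text{-sparse}\}$. Both events are determined by $\Gamma_e$. They are empty unless $e\notin H$ (because $x'\in I_u$ and $V(H)\cap I_u=\emptyset$) and $|x'-v|\le LN$; at most $CN^d$ oriented edges satisfy the latter. Let $\iota=|I_0|$.

\begin{lemma}\label{lem:surgery}
There are $c'_\theta>0$, depending only on $\theta$ and the model, and $n'=n'(n,\theta)$ such that for $R$ large there is $t=t(H,v)<N$ with $\sum_e\mathbb P(J'_t(e))\ge c'_\theta a$.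
\end{lemma}

\begin{proof}
Let $u$ be good and $C^\circ=\mathcal C(v;H\cup E(I_u))$. Since $v\notin I_u$, we have $C^\circ\subset\mathcal C(v;H)\setminus I_u$. For $x\notin I_u$ let $\mathcal E^\circ_{u,x,t}$ be the event that $d_{H\cup E(I_u)}(v,x)=t$ and $\sum_{s\in C^\circ}\tau(u-s)\tau(s)\le\theta\tau(v)$. Suppose $\mathcal E_u$ occurs. A geodesic off $H$ from $v$ to $u$ has a first vertex $x'$ in $I_u$; let $x$ be the vertex before it. The geodesic up to $x$ has no vertex in $I_u$, so $d_{H\cup E(I_u)}(v,x)=d_H(v,x)\le N-1$; and all $s\in C^\circ$ have $|s-u|\ge\ell$, so the sum over $C^\circ$ is at most $\theta\tau(v)$. Hence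
\[
\mathbb P(\mathcal E_u)\le\sum_{t<N}\ \sum_{(x,x'):\,x\notin I_u,\,x'\in I_u}\mathbb P(\mathcal E^\circ_{u,x,t}).
\]
The event $\mathcal E^\circ_{u,x,t}$ is independent of the edges of $E(I_u)$. If it occurs and all these edges are closed, then for $e=(x,x')$ as above $S_e=C^\circ$ with the same open edges, and $J_t(e)$ occurs. Thus $\mathbb P(\mathcal E^\circ_{u,x,t})\le(1-p)^{-|E(I_0)|}\mathbb P(J_t(e))$. Each $x'$ lies in $\iota$ sets $I_u$. Summing over good $u$ and using Lemma~\ref{lem:good},
\[
\sum_{t<N}\sum_e\mathbb P(J_t(e))\ge2c'_\theta aN,\qquad c'_\theta=\frac{(1-p)^{|E(I_0)|}}{8\iota}.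
\]
Fix $t<N$ with $\sum_e\mathbb P(J_t(e))\ge2c'_\theta a$. For each relevant $e$, Lemma~\ref{lem:inherit} with $T=S_e$, $M=1$, $\rho=LN$ gives $\mathbb P(J_t(e)\setminus J'_t(e))\le C_*/n'$. Choose $n'$ with $CN^dC_*/n'\le c'_\theta/n\le c'_\theta a$.
\end{proof}

From now on $\ell,N,n',t$ are fixed as in these two lemmas, and we write $J'(e)=J'_t(e)$.

\subsection{The defect as an average of defects}

\begin{lemma}\label{lem:decomp}
For every $\varepsilon>0$ and $R$ large,
\[
D(v;H)\ge p\sum_{e=(x,x')}\mathbb E\big[1_{J'(e)}\,D(x';H\cup E(S_e))\big]-\varepsilon\tau(v).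
\]
\end{lemma}

\begin{proof}
Let $i\in\{1,2\}$. On $\{v\leftrightarrow A_i$ off $H\}$ at most one pivotal edge $e$ satisfies $J'(e)$, because such an edge has clock $t$ and clocks are distinct. For $R\ge R_{n'}+LN$, Lemma~\ref{lem:avoid} gives $S_e\cap\Lambda=\emptyset$ on $J'(e)$. Let $\mathcal R_i$ be the event that $v\leftrightarrow A_i$ off $H$ and no pivotal edge satisfies $J'$. By Lemma~\ref{lem:cut}(a),
\[
P_i(v;H)=p\sum_e\mathbb E\big[1_{J'(e)}P_i(x';H\cup E(S_e))\big]+\mathbb P(\mathcal R_i),
\]
so we must show $\lambda\mathbb P(\mathcal R_2)-\mathbb P(\mathcal R_1)\ge-\varepsilon\tau(v)$. We have no bound on $\mathbb P(\mathcal R_1)$ better than $C_0\tau(v)$, so this term cannot be discarded; it has to be written as an average of defects too. For that we cut at a slightly later pivotal edge.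

Let $g\ge1$ be an integer. For $e=(x,x')\notin H$ let $K(e)$ be the event that $x\in S_e$, $x'\notin S_e$, the distance from $v$ to $x$ in $\Gamma_e$ lies in $(t,t+g]$, and no edge $f$ pivotal for $(v,\{x\})$ in $\Gamma_e$ has clock in $(t,t+g]$ or satisfies $J'(f)$. By Lemma~\ref{lem:cut}(b), $K(e)$ is determined by $\Gamma_e$; it does not involve $i$. Suppose that $v\leftrightarrow A_i$ off $H$ and $e$ is pivotal. By Lemma~\ref{lem:chain}(c), $K(e)$ then says that $e$ is the first pivotal edge with clock in $(t,t+g]$ and that no earlier pivotal edge satisfies $J'$. As $e$ and the later pivotal edges have clock greater than $t$, this is the same as saying that $e$ is the first pivotal edge with clock in $(t,t+g]$ and $\mathcal R_i$ occurs. By Lemma~\ref{lem:cut}(a),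
\[
\mathbb P(\mathcal R_i)=p\sum_{e\notin H}\mathbb E\big[1_{K(e)}1_{S_e\cap A_i=\emptyset}P_i(x';H\cup E(S_e))\big]+\mathbb P(\mathcal N_i),
\]
where $\mathcal N_i$ is the event that $\mathcal R_i$ occurs and no pivotal edge has clock in $(t,t+g]$.

The event $K(e)$ is empty unless $|x'-v|\le\rho=L(N+g)$, which leaves at most $C(N+g)^d$ edges, with $\tau(x')\le2\tau(v)$ for $R$ large. Let $m\ge m_0(n,1,\rho)$ and $R\ge R'_m+\rho$. Where $(H\cup E(S_e),x')$ is $m$-sparse, $S_e\cap\Lambda=\emptyset$ and the contribution of $e$ to $\lambda\mathbb P(\mathcal R_2)-\mathbb P(\mathcal R_1)$ has integrand $1_{K(e)}D(x';H\cup E(S_e))\ge-\kappa^{-1}\tau(x')/m$, by Lemma~\ref{lem:Dpos}. Elsewhere the integrand is at least $-C_0\tau(x')$, and this has probability at most $C_*/m$ by Lemma~\ref{lem:inherit}. Hence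
\begin{equation}\label{eq:rest}
\lambda\mathbb P(\mathcal R_2)-\mathbb P(\mathcal R_1)\ge-\frac{C_{n,N,g}}m\,\tau(v)-\mathbb P(\mathcal N_1).
\end{equation}

It remains to bound $\mathbb P(\mathcal N_1)$: a long stretch without pivotal edges forces a large loop. On $\mathcal N_1$ let $y$ be the far endpoint of the last pivotal edge with clock at most $t$, and $y=v$ if there is none. Then $d_H(v,y)\le t+1\le N$, so $|y-v|\le LN$, and $y\notin A_1$ and $\tau(y)\le2\tau(v)$ for $R$ large.

\emph{Case A: there is a later pivotal edge.} Let $q$ be the near endpoint of the next one. Its clock is at least $t+g+1$, so $d_H(y,q)\ge g$. By Lemma~\ref{lem:chain}(e) there are two edge-disjoint open paths off $H$ from $y$ to $q$ in the cluster before that edge, and by Lemma~\ref{lem:chain}(a) an open path from $q$ to $A_1$ that has no other vertex in this cluster. Let $h\ge1$ and $g\ge\#\{z\in\mathbb Z^d:|z|\le h\}$. The first path from $y$ to $q$ has at least $g+1$ distinct vertices, so it visits some $r$ with $|r-y|>h$, and $\{y\leftrightarrow r\}\circ\{r\leftrightarrow q\}\circ\{y\leftrightarrow q\}\circ\{q\leftrightarrow A_1\}$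 occurs. We have
\[
\sum_{|r-y|>h}\tau(y-r)\tau(r-q)\le C\max(h,\langle y-q\rangle)^{4-d}\le Ch^{-1/2}\langle y-q\rangle^{9/2-d}:
\]
if $|y-q|\le h/2$, then $|r-q|\ge|r-y|/2$ and the sum is at most $Ch^{4-d}$; otherwise the sum over all $r$ is at most $C\langle y-q\rangle^{4-d}$ and $\langle y-q\rangle\ge h/2$. Since $2d-\frac{13}2>d$ for $d\ge7$, BK and Lemma~\ref{lem:sums}(a) bound the probability of Case A by
\[
Ch^{-1/2}\sum_{|y-v|\le LN}\sum_q\langle y-q\rangle^{13/2-2d}\,\tau(q)\le CN^dh^{-1/2}\tau(v).
\]

\emph{Case B: there is no later pivotal edge.} By Lemma~\ref{lem:chain}(d), $\{y\leftrightarrow A_1\}\circ\{y\leftrightarrow A_1\}$ occurs, which has probability at most $\sum_{|y-v|\le LN}C_0^2\tau(y)^2\le CN^dR^{2-d}\tau(v)$.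

Choose $h$ with $CN^dh^{-1/2}\le\varepsilon/3$, then $g$, then $m$ with $C_{n,N,g}/m\le\varepsilon/3$ in \eqref{eq:rest}, and then $R$ large.
\end{proof}

\subsection{From the cut edge to the good point}

\begin{lemma}\label{lem:harnack}
For every $\varepsilon>0$ and $R$ large, on $J'(e)$ with $e=(x,x')$,
\[
D(x';H\cup E(S_e))\ge(p^{\iota}\beta-\varepsilon)\,\tau(v).
\]
\end{lemma}

\begin{proof}
Fix a value $S$ of $S_e$ compatible with $J'(e)$, a good $u$ as in \eqref{eq:J}, and the deterministic obstacle $H'=H\cup E(S)$; thus $(H',x')$ is $n'$-sparse. No edge with both endpoints in $I_u$ belongs to $H'$, because $I_u\cap(V(H)\cup S)=\emptyset$. All points of $I_u$ are within $LN+2\ell$ of $v$.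

\emph{The defect at $u$.} The set $X=V(H)\cup S$ contains an endpoint of every edge of $H'$, and $\sum_{s\in X}\tau(u-s)\tau(s)\le2\theta\tau(v)$ by goodness and \eqref{eq:J}. By \eqref{eq:visible} and $\lambda\le1+\kappa^{-1}$,
\[
D(u;H')\ge\lambda P_2(u;\emptyset)-P_1(u;\emptyset)-C_1\theta\tau(v).
\]
By (F1) and \eqref{eq:tauratio}, $P_i(u;\emptyset)/\tau(v)\to c_i$ uniformly as $R\to\infty$. So for any $\varepsilon'>0$ and $R$ large, $D(u;H')\ge(\beta-\varepsilon')\tau(v)$.

\emph{One step inside $I_u$.} Let $z,z'\in I_u$ be adjacent, $f=zz'$ and $T=\mathcal C(z';H')$. The points $z,z'$ are within $2\ell$ of $x'$, and $\mathbb P(s\in T)\le\tau(z'-s)\le C_\theta\tau(x'-s)$. Apply Lemma~\ref{lem:inherit} to $(H',x')$ with $\rho=2\ell$; its constants $m_0,C_*$ depend only on $n'$ and $\theta$. For $m\ge m_0$, the pair $(H'\cup\{f\},z)$ is $m$-sparse, and $(H'\cup E(T),z)$ is $m$-sparse except with probability $C_*/m$. Let $R\ge R'_m+LN+2\ell$. In Lemma~\ref{lem:oneedge}, $D(z;H'\cup\{f\})\ge-\kappa^{-1}\tau(z)/m$ by Lemma~\ref{lem:Dpos}.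 In the expectation, the integrand is $D(z;H'\cup E(T))\ge-\kappa^{-1}\tau(z)/m$ on the sparse event, where $T\cap\Lambda=\emptyset$, and at least $-C_0\tau(z)$ on its complement. With $\tau(z)\le2\tau(v)$ and $m$ large,
\[
D(z;H')\ge pD(z';H')-\frac{2(\kappa^{-1}+C_0C_*)}m\,\tau(v)\ge pD(z';H')-\varepsilon'\tau(v).
\]

Iterate along a path in $I_u$ from $x'$ to $u$, of length $k\le\iota$. As $\beta>0$,
\[
D(x';H')\ge p^kD(u;H')-k\varepsilon'\tau(v)\ge\big(p^\iota\beta-(1+\iota)\varepsilon'\big)\tau(v).
\]
Take $\varepsilon'=\varepsilon/(1+\iota)$.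
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gain}]
Insert Lemma~\ref{lem:harnack} in Lemma~\ref{lem:decomp} and use $c'_\theta a\le\sum_e\mathbb P(J'(e))\le CN^d$. For every $\varepsilon>0$ and $R$ large,
\[
D(v;H)\ge p^{1+\iota}c'_\theta\,\beta\,a\,\tau(v)-(1+CN^d)\,\varepsilon\,\tau(v).
\]
Since $a\tau(v)=P_0(v;H)$ and $N$ does not depend on $\varepsilon$, the proposition holds with $c_\theta=p^{1+\iota}c'_\theta$. This completes the proof of Theorem~\ref{thm:ratio}.
\end{proof}

\section{Changing one target: proof of Proposition~\ref{prop:swap}}\label{sec:swap}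

Keep the notation of Section~\ref{sec:sparse}. Let $Z=z+B$ and $U_i=\mathbb P(w\leftrightarrow A_i,\ w\leftrightarrow Z)$, so that $U_i/\tau(w)\to\chi_{A_i,B}(z)$ by \eqref{eq:chilimit}. Here $w\to\infty$ first, with $z$ fixed. For $b\in Z$ we have $c\langle z\rangle\le\langle b\rangle\le C\langle z\rangle$. By monotonicity in \eqref{eq:chilimit}, \eqref{eq:chipoints} and the lower bound in (F3), for $a'\in A_2$, $b'\in B$ and $|z|$ large, $\chi_{A_2,B}(z)\ge\tau_\infty(z+b'-a')\ge c|z|^{4-d}$. So it suffices to prove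
\begin{equation}\label{eq:swapgoal}
\lim_{|z|\to\infty}|z|^{d-4}\,\big|c_2\chi_{A_1,B}(z)-c_1\chi_{A_2,B}(z)\big|=0 .
\end{equation}

\subsection{Cutting after the branch point}

In this section $H=\emptyset$ and the root is $w\notin\Lambda$: $S_e=\mathcal C(w;\{e\})$. On $\{w\leftrightarrow A_i,\ w\leftrightarrow Z\}$ consider the pivotal edges $e$ of the connection $w\leftrightarrow A_i$ with $S_e\cap Z\ne\emptyset$. Since the sets $S_e$ increase along the chain, we cut at the first such edge: this keeps the cut close to the branch point, hence far from $A_i$. For $e=(x,x')$ let $K(e)$ be the event that $x\in S_e$, $x'\notin S_e$, $S_e\cap Z\neq\emptyset$, and $S_f\cap Z=\emptyset$ for every edge $f$ pivotal for $(w,\{x\})$ in $\Gamma_e$. It is determined by $\Gamma_e$, by Lemma~\ref{lem:cut}(b), and does not involve $i$. If $w\leftrightarrow A_i$ and $e$ is pivotal, $K(e)$ says by Lemma~\ref{lem:chain}(c) that $e$ is the first pivotal edge with $S_e\cap Z\ne\emptyset$. By Lemma~\ref{lem:cut}(a),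
\[
U_i=p\sum_{e=(x,x')}\mathbb E\big[1_{K(e)}1_{S_e\cap A_i=\emptyset}P_i(x';E(S_e))\big]+\mathbb P(\mathcal M_i),
\]
where $\mathcal M_i$ is the event that $w\leftrightarrow A_i$, $w\leftrightarrow Z$, and $S_e\cap Z=\emptyset$ for every pivotal edge $e$ of $w\leftrightarrow A_i$.

Fix $n$ and $R\ge R_n$, and consider the integrand of $c_2U_1-c_1U_2$ at $e$. If $|x'|\ge R$ and $(E(S_e),x')$ is $n$-sparse, then $S_e\cap\Lambda=\emptyset$ and Corollary~\ref{cor:additive} applies; the terms $\eta_n(R)P_2$ add up to at most $\eta_n(R)U_2$. If $|x'|\ge R$ and the pair is not $n$-sparse we use $P_i\le C_0\tau(x')$, and if $|x'|<R$ we use $P_i\le1$. With $\tau(x')\le C\tau(x)$,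
\begin{equation}\label{eq:split}
|c_2U_1-c_1U_2|\le\eta_n(R)U_2+\frac Cn\Sigma_1+C\Sigma_2+C\Sigma_3+C\,\mathbb P(\mathcal M_1)+C\,\mathbb P(\mathcal M_2),
\end{equation}
where, with sums over oriented edges $e=(x,x')$,
\begin{gather*}
\Sigma_1=\sum_e\mathbb P(K(e))\,\tau(x),\qquad\Sigma_3=\sum_{e:\,|x|\le R+L}\mathbb P(K(e)),\\
\Sigma_2=\sum_e\mathbb P\big(K(e),\ (E(S_e),x')\text{ is not }n\text{-sparse}\big)\,\tau(x').
\end{gather*}

\begin{lemma}\label{lem:errors}
With constants independent of $z$, $n$ and, except for $C_R$, of $R$, the upper limits as $|w|\to\infty$ satisfy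
\begin{gather*}
\limsup\frac{U_2}{\tau(w)}\le C\langle z\rangle^{4-d},\qquad\limsup\frac{\Sigma_1}{\tau(w)}\le C\langle z\rangle^{4-d},\qquad\limsup\frac{\Sigma_2}{\tau(w)}\le\frac Cn\langle z\rangle^{4-d},\\
\limsup\frac{\Sigma_3}{\tau(w)}\le C_R\langle z\rangle^{2-d},\qquad\limsup\frac{\mathbb P(\mathcal M_i)}{\tau(w)}\le C\langle z\rangle^{2-d}.
\end{gather*}
\end{lemma}

Dividing \eqref{eq:split} by $\tau(w)$ and letting $w\to\infty$, the lemma gives
\[
\langle z\rangle^{d-4}\,|c_2\chi_{A_1,B}(z)-c_1\chi_{A_2,B}(z)|\le C\eta_n(R)+\frac Cn+C_R\langle z\rangle^{-2}.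
\]
Letting $z\to\infty$, then $R\to\infty$ (Theorem~\ref{thm:ratio}), then $n\to\infty$ proves \eqref{eq:swapgoal}. It remains to prove Lemma~\ref{lem:errors}.

\subsection{The diagram}

Suppose $K(e)$ occurs, $e=(x,x')$. Let $f$ be the last pivotal edge for $(w,\{x\})$ in $\Gamma_e$ and $y$ its far endpoint; if there is none, $y=w$ and $S_f$ is read as $\emptyset$. Since $S_f\cap Z=\emptyset$, some $b\in Z$ lies in $S_e\setminus S_f$. By Lemma~\ref{lem:chain}(d), $\Gamma_e-S_f$ is connected and contains two edge-disjoint paths from $y$ to $x$. Attach $b$ to their union, inside $\Gamma_e-S_f$, at a vertex $q$. Together with a path from $w$ to $y$, which runs in $S_f$ and ends with $f$, we obtain five edge-disjoint paths in $\Gamma_e$, joining the pairs $(w,y)$, $(y,x)$, $(y,q)$, $(q,x)$, $(q,b)$; see Figure~\ref{fig:diagram}. By BK,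
\begin{equation}\label{eq:Kbound}
\mathbb P(K(e))\le\sum_{b\in Z}\sum_{y,q}\mathcal D_b(x,y,q),\qquad\mathcal D_b(x,y,q)=\tau(w-y)\tau(y-x)\tau(y-q)\tau(q-x)\tau(q-b).
\end{equation}

\begin{figure}[t]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) -- (3,0);
\draw[thick] (3,0) to[bend left=20] (4.5,0.9);
\draw[thick] (4.5,0.9) to[bend left=20] (6,0);
\draw[thick] (3,0) to[bend right=50] (6,0);
\draw[thick] (4.5,0.9) -- (4.5,2.3);
\draw[dashed] (6,0) -- (6.8,0);
\draw[dashed] (6.8,0) -- (9.6,0);
\foreach \p in {(0,0),(3,0),(4.5,0.9),(6,0),(4.5,2.3),(6.8,0)} \fill \p circle (1.8pt);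
\draw (10,0) circle (0.4);
\node at (10,0) {$A_i$};
\node[below] at (0,0) {$w$};
\node[below left] at (3,0) {$y$};
\node[below] at (4.5,0.9) {$q$};
\node[below right] at (5.95,0) {$x$};
\node[above] at (6.85,0) {$x'$};
\node[right] at (4.5,2.3) {$b\in z+B$};
\end{tikzpicture}
\caption{A cluster from $w$ that reaches both $z+B$ and $A_i$, cut at the first pivotal edge $(x,x')$ of the connection $w\leftrightarrow A_i$ before which $z+B$ has been reached. The five solid lines are edge-disjoint open paths in the part of the cluster before the cut; $y$ is the far endpoint of the previous pivotal edge. The dashed part is the edge $(x,x')$ followed by the connection to $A_i$, which avoids the part before the cut.}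
\label{fig:diagram}
\end{figure}

The triangle $y,q,x$ is typically small, and when it shrinks to a point, $\mathcal D_b\,\tau(x)$ becomes the tree $\mathcal T_b=\sum_x\tau(w-x)\tau(x)\tau(x-b)$ of the introduction. The next lemma makes this precise. Let $\varphi(x)=\langle x\rangle^{6-2d}$, $\gamma'=1-\frac1{2d}\in(\gamma,1)$ and $\varphi'(x)=\langle x\rangle^{6-2d+\gamma'}$. Since $2d-6-\gamma'\ge d+1-\gamma'>d$, both kernels fall under the case $\alpha>d$ of Lemma~\ref{lem:sums}(a).

\begin{lemma}\label{lem:diagram}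
For all $b,w$ the following hold.
\begin{itemize}
\item[(a)] $\limsup_{|w|\to\infty}\mathcal T_b/\tau(w)\le C\langle b\rangle^{4-d}$.
\item[(b)] $\sum_{x,y,q}\mathcal D_b\,[\tau(x)+\tau(y)+\tau(q)]\le C\mathcal T_b$.
\item[(c)] $\sum_{x,y,q}\mathcal D_b\le C\langle w-b\rangle^{4-d}$.
\item[(d)] For fixed $x$, $\ \limsup_{|w|\to\infty}\sum_{y,q}\mathcal D_b/\tau(w)\le C\tau(x-b)$.
\item[(e)] $\sum_{x,y,q}\mathcal D_b\,\langle x-b\rangle^{4-d+\gamma'}\le C\tau(w-b)$.
\end{itemize}
\end{lemma}

\begin{proof}
All references are to Lemma~\ref{lem:sums}.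

(a) For $|x|\le|w|/2$ use $\tau(w-x)\le C\tau(w)$ and $\sum_x\tau(x)\tau(x-b)\le C\langle b\rangle^{4-d}$. For $|x|>|w|/2$ and $|w|\ge4|b|$ use $\tau(x-b)\le C\tau(w)$ and $\sum_x\tau(w-x)\tau(x)\le C\langle w\rangle^{4-d}\to0$.

(b) Sum over $x$ first. By \ref{lem:sums}(c), $\sum_x\tau(y-x)\tau(q-x)\tau(x)\le C\langle y-q\rangle^{4-d}[\tau(y)+\tau(q)]$, and by \ref{lem:sums}(a), $\sum_x\tau(y-x)\tau(q-x)\le C\langle y-q\rangle^{4-d}$. So the whole sum is at most $C\sum_{y,q}\tau(w-y)\varphi(y-q)\tau(q-b)[\tau(y)+\tau(q)]$. In the term with $\tau(y)$ use $\sum_q\varphi(y-q)\tau(q-b)\le C\tau(y-b)$; in the term with $\tau(q)$ use $\sum_y\tau(w-y)\varphi(y-q)\le C\tau(w-q)$. Each gives $C\mathcal T_b$.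

(c) Summing over $x$, then $q$, as in (b) leaves $C\sum_y\tau(w-y)\tau(y-b)\le C\langle w-b\rangle^{4-d}$.

(d) Sum over $y$ first: by \ref{lem:sums}(c), $\sum_y\tau(x-y)\tau(q-y)\tau(y-w)\le C\langle x-q\rangle^{4-d}[\tau(w-x)+\tau(w-q)]$. Summing the first term over $q$ as well,
\begin{equation}\label{eq:ysum}
\sum_{y,q}\mathcal D_b\le C\tau(w-x)\tau(x-b)+C\sum_q\varphi(x-q)\tau(q-b)\tau(w-q).
\end{equation}
In the first term $\tau(w-x)/\tau(w)\to1$. In the last sum, the $q$ with $|q|\le|w|/2$ give at most $C\tau(w)\tau(x-b)$. For $|q|>|w|/2$ and $|w|\ge4|x|$ we have $\varphi(x-q)\le C\langle w\rangle^{6-2d}$ and $\sum_q\tau(q-b)\tau(w-q)\le C$, so these $q$ give at most $C\langle w\rangle^{6-2d}=o(\tau(w))$.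

(e) Multiply \eqref{eq:ysum} by $\langle x-b\rangle^{4-d+\gamma'}$ and sum over $x$. In the second term $\sum_x\varphi(x-q)\langle x-b\rangle^{4-d+\gamma'}\le C\langle q-b\rangle^{4-d+\gamma'}$. So both terms are at most $C\sum_x\tau(w-x)\varphi'(x-b)\le C\tau(w-b)$.
\end{proof}

\subsection{Proof of Lemma~\ref{lem:errors}}

\emph{The terms $U_2$, $\Sigma_1$, $\Sigma_3$.} By the union bound, \eqref{eq:tree} and $\tau(x-a')\le C\tau(x)$ for $a'\in A_2$, we have $U_2\le C\sum_{b\in Z}\mathcal T_b$. By \eqref{eq:Kbound}, bounded degree and Lemma~\ref{lem:diagram}(b), $\Sigma_1\le C\sum_{b\in Z}\mathcal T_b$. Lemma~\ref{lem:diagram}(a) gives the first two bounds. The sum $\Sigma_3$ has $C_R$ terms, and by \eqref{eq:Kbound} and Lemma~\ref{lem:diagram}(d) each contributes at most $C\sum_{b\in Z}\tau(x-b)\le C_R\langle z\rangle^{2-d}$ to the upper limit.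

\emph{The term $\mathbb P(\mathcal M_i)$.} On $\mathcal M_i$ let $f$ be the last pivotal edge of $w\leftrightarrow A_i$ and $y$ its far endpoint ($y=w$, $S_f=\emptyset$ if there is none). Then $S_f\cap Z=\emptyset$, so some $b\in Z$ lies in $\mathcal C(w)\setminus S_f$. By Lemma~\ref{lem:chain}(d) this set is connected and contains two edge-disjoint open paths from $y$ to $A_i$. Attaching $b$ to their union at $q$ shows that
\[
\{w\leftrightarrow y\}\circ\{y\leftrightarrow A_i\}\circ\{y\leftrightarrow q\}\circ\{q\leftrightarrow A_i\}\circ\{q\leftrightarrow b\}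
\]
occurs; this includes the case $y\in A_i$, where $q=y$ and three of the paths are trivial. By BK and \eqref{eq:C0}, $\mathbb P(\mathcal M_i)\le C_0^2\sum_{b\in Z}\sum_{y,q}\mathcal D_b(0,y,q)$, and Lemma~\ref{lem:diagram}(d) with $x=0$ concludes.

\emph{The term $\Sigma_2$.} Lemma~\ref{lem:inherit} does not suffice here: the probability of non-sparseness has to be small relative to the small probability of $K(e)$, summably in $e$. We repeat the Markov argument inside the diagram. If $(E(S_e),x')$ is not $n$-sparse, then \eqref{eq:sparse} fails for some $k$, and with $2^j\le k<2^{j+1}$,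
\[
\tau(x')\le\frac{2^{\gamma(j+1)}}n\sum_{s'\in S_e^+,\ |s'-x'|\ge2^j}\tau(x'-s')\tau(s').
\]
Every $s'\in S_e^+$ is within $L$ of some $s\in S_e$, each $s$ serves for at most $C$ points $s'$, and $|x-x'|\le L$. So $\tau(x'-s')\tau(s')\le C\tau(x-s)\tau(s)$ and $|s-x|\ge h_j=\max(2^j-2L,0)$, where $\langle h_j\rangle\ge c2^j$. Let $\sigma(x)=\langle x\rangle^{2-d+\gamma'}$. For $|s-x|\ge h_j$ we have $\tau(x-s)\le C2^{-\gamma'j}\sigma(x-s)$, and $\sum_j2^{(\gamma-\gamma')j}<\infty$. Summing over $j$,
\[
\Sigma_2\le\frac Cn\sum_e\sum_s\mathbb P(K(e),\ s\in S_e)\,\sigma(x-s)\tau(s).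
\]
On $K(e)\cap\{s\in S_e\}$, attach $s$ to the union of the five paths at a vertex $r$. If $r$ lies on the path joining $y_1$ to $y_2$, then in the BK bound the factor $\tau(y_1-y_2)$ of $\mathcal D_b$ is replaced by $\sum_r\tau(y_1-r)\tau(r-y_2)\tau(r-s)$. By Lemma~\ref{lem:sums}(b),
\[
\mathbb P(K(e),\ s\in S_e)\le C\sum_{b\in Z}\sum_{y,q}\mathcal D_b\sum_{\zeta\in\{w,y,x,q,b\}}\langle\zeta-s\rangle^{4-d},
\]
and therefore
\begin{equation}\label{eq:sigma2}
\Sigma_2\le\frac Cn\sum_{b\in Z}\sum_{x,y,q}\mathcal D_b\sum_{\zeta\in\{w,y,x,q,b\}}\Phi(x,\zeta),\qquad\Phi(x,\zeta)=\sum_s\sigma(x-s)\tau(s)\langle\zeta-s\rangle^{4-d}.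
\end{equation}

We bound $\Phi$. If $|\zeta-s|\ge|x-s|/2$, then $\sigma(x-s)\langle\zeta-s\rangle^{4-d}\le C\varphi'(x-s)$, and $\sum_s\varphi'(x-s)\tau(s)\le C\tau(x)$. Otherwise $\frac12|x-s|\le|x-\zeta|\le\frac32|x-s|$, so $\sigma(x-s)\le C\sigma(x-\zeta)$ and $|s-\zeta|\le|x-\zeta|$; Lemma~\ref{lem:sums}(e) applies. Thus, with $\mu=\min(\langle x-\zeta\rangle,\langle\zeta\rangle)$, we have $\Phi(x,\zeta)\le C\tau(x)+C\sigma(x-\zeta)\mu^4\tau(\zeta)$. Using $\mu^4\le\langle x-\zeta\rangle^4$ and $6-d+\gamma'<0$, which for $d=7$ is the condition $\gamma'<1$, or using $\mu^4\le\langle x-\zeta\rangle^2\langle\zeta\rangle^2$, we obtain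
\begin{align}
\Phi(x,\zeta)&\le C\tau(x)+C\tau(\zeta),\label{eq:phi1}\\
\Phi(x,\zeta)&\le C\tau(x)+C\langle\zeta\rangle^{4-d}\langle x-\zeta\rangle^{4-d+\gamma'}.\label{eq:phi2}
\end{align}
For $\zeta\in\{x,y,q\}$, \eqref{eq:phi1} and Lemma~\ref{lem:diagram}(b) bound $\sum_{x,y,q}\mathcal D_b\Phi(x,\zeta)$ by $C\mathcal T_b$. For $\zeta=w$, \eqref{eq:phi1} and Lemma~\ref{lem:diagram}(b),(c) bound it by $C\mathcal T_b+C\tau(w)\langle w-b\rangle^{4-d}$, and the last term is $o(\tau(w))$. For $\zeta=b$ the bound \eqref{eq:phi1} would lose the decay in $w$, since it gives $\tau(b)\langle w-b\rangle^{4-d}$; instead \eqref{eq:phi2} and Lemma~\ref{lem:diagram}(b),(e) give $C\mathcal T_b+C\langle b\rangle^{4-d}\tau(w-b)$, with $\tau(w-b)/\tau(w)\to1$. Inserting these bounds in \eqref{eq:sigma2} and using Lemma~\ref{lem:diagram}(a) gives $\limsup\Sigma_2/\tau(w)\le\frac Cn\langle z\rangle^{4-d}$.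

This proves Lemma~\ref{lem:errors}, and with it Proposition~\ref{prop:swap} and Theorem~\ref{thm:main}. \qed

\section{The IIC seen from a distant root}\label{sec:iic}

\begin{proof}[Proof of Corollary~\ref{cor:iic}]
The law of $\mathcal C\cap\Lambda_0$, for a random set $\mathcal C$, is determined by the hitting probabilities $h(A)=\mathbb P(\mathcal C\cap A\ne\emptyset)$, $A\subset\Lambda_0$. Indeed $\mathbb P(\mathcal C\cap\Lambda_0\subset G)=1-h(\Lambda_0\setminus G)$, so inclusion--exclusion and $\sum_{G\subset F}(-1)^{|F\setminus G|}=0$ for $F\neq\emptyset$ give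
\[
\mathbb P(\mathcal C\cap\Lambda_0=F)=\sum_{G\subset F}(-1)^{|F\setminus G|}\big(1-h(\Lambda_0\setminus G)\big)=-\sum_{G\subset F}(-1)^{|F\setminus G|}h(\Lambda_0\setminus G).
\]
For $\mathcal C=\mathcal C_\infty(z)$, fact (F4) says $h(A)=\chi_{A,\{0\}}(z)$, so $h(A)/\tau_\infty(z)\to\operatorname{pCap}(A)$ by Theorem~\ref{thm:main}. For $\mathcal C=\mathcal C(x)$, fact (F1) says $h(A)/\tau(x)\to\operatorname{pCap}(A)$. Hence
\[
\lim_{|z|\to\infty}\frac{\mathbb P(\mathcal C_\infty(z)\cap\Lambda_0=F)}{\tau_\infty(z)}=\lim_{|x|\to\infty}\frac{\mathbb P(\mathcal C(x)\cap\Lambda_0=F)}{\tau(x)}.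
\]
Since $0\in F$ and $\mathbb P(0\in\mathcal C_\infty(z))=\chi_{\{0\},\{0\}}(z)=\tau_\infty(z)$, the ratio on the left is the conditional probability in the statement. Since $0\in F$, the event on the right equals $\{\mathcal C(0)\cap\Lambda_0=F,\ 0\leftrightarrow x\}$, so the ratio on the right is $\mathbb P(\mathcal C(0)\cap\Lambda_0=F\mid0\leftrightarrow x)$, which tends to $\mathbb P(\mathcal C_\infty(0)\cap\Lambda_0=F)$ by (F2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{ASS}
Amine Asselah, Bruno Schapira and Perla Sousi,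
\emph{Capacity in high dimensional percolation},
arXiv:2509.21253 (2025).

\end{thebibliography}
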